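# A boundary point of bounded weighted variation for positive harmonic functions on NTA domains

## 1. Averaging over harmonic measure, tested in the disc

The first guess is: yes, and a boundary point picked at random by harmonic measure will do.

Here is what the guess answers. Let $v$ be a positive harmonic function on a bounded domain $\Omega$, and fix a base point $w_0\in\Omega$. Weight the size of $\nabla v$ by the gradient of the Green function with pole $w_0$, and also by the Martin kernel $k(w,\zeta)$ at a boundary point $\zeta$. Is there a $\zeta$ for which the weighted integral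
$$\int_{\Omega}|\nabla v(w)|\,k(w,\zeta)\,|\nabla g(w,w_0)|\,dA(w)$$
is bounded by a constant that depends only on $v(w_0)$ and $\Omega$? Precise definitions come in Section 3. In the unit disc $\mathbb D$ with $w_0=0$ everything is explicit (up to the normalizing constant of $g$):
$$g(w,0)=\log\frac1{|w|},\qquad |\nabla g(w,0)|=\frac1{|w|},\qquad k(w,\zeta)=p(w,\zeta)=\frac{1-|w|^2}{|w-\zeta|^2}.$$

Why guess yes? Harmonic measure at $0$ is normalized arc length, and the average of $p(w,\zeta)$ over $\zeta$ is $1$. So the average of the integral over $\zeta$ is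
$$\int_{\mathbb D}|\nabla v(w)|\,\frac{dA(w)}{|w|},$$
and if this is at most $C\,v(0)$, some $\zeta$ is good. Try two functions.

*Test 1: $v(w)=2+\operatorname{Re}w$.* Here $|\nabla v|=1$ and the average is $\int_{\mathbb D}|w|^{-1}dA=2\pi=\pi v(0)$. The guess works.

*Test 2: $v(w)=p(w,1)=\operatorname{Re}\frac{1+w}{1-w}$.* Here $v(0)=1$ and $|\nabla v|=2|1-w|^{-2}$. The sector $\{1-\rho e^{i\varphi}:0<\rho<1,\ |\varphi|<\pi/4\}$ lies in $\mathbb D$, since $|1-\rho e^{i\varphi}|^2=1-2\rho\cos\varphi+\rho^2<1$ there. On it the average is at least $\int_{-\pi/4}^{\pi/4}\int_0^1 2\rho^{-2}\rho\,d\rho\,d\varphi=\infty$. So the average over harmonic measure is infinite.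

Yet a good $\zeta$ exists: take $\zeta=-1$. For $|w|<\frac12$ we have $|\nabla v|\le8$, $p(w,-1)\le4$, and $1/|w|$ is integrable. For $|w|\ge\frac12$ and $\operatorname{Re}w\ge0$ we have $|1+w|\ge1$, so $p(w,-1)\le1-|w|^2\le2|1-w|$ and the integrand is at most $2\cdot2|1-w|^{-2}\cdot2|1-w|=8|1-w|^{-1}$, which is integrable. For $|w|\ge\frac12$ and $\operatorname{Re}w<0$ we have $|1-w|\ge1$, so $|\nabla v|\le2$; since $1-|w|^2\le2|1+w|$, $p(w,-1)\le2|1+w|^{-1}$ and the integrand is at most $8|1+w|^{-1}$. The total is finite.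

So the "yes" survives these tests, but "average over harmonic measure" does not. The average must be taken with respect to another measure, and that measure has to depend on $v$.

## 2. A tilted coin on the binary tree

A discrete model shows what the new measure should be. Let $v>0$ be a function on the nodes of the infinite binary tree such that the value at each node is the average of the values at its two children. Let $D(x)=|v(x')-v(x)|$, which is the same for both children $x'$ of $x$. We look for a ray $(x_n)$ from the root with $\sum_nD(x_n)\le C\,v(\text{root})$.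

*The fair coin can fail on almost every ray.* Let $a_j=\frac1{j+1}$ and let the two children of a node of generation $j-1$ carry the value at that node multiplied by $1+a_j$ and $1-a_j$. Along a fair random ray $v(X_n)=\prod_{j\le n}(1\pm a_j)$ with independent fair signs. Now $\log(1\pm a_j)=\pm a_j+O(a_j^2)$, $\sum a_j^2<\infty$, and $\sum\pm a_j$ converges almost surely by Kolmogorov's theorem. So $v(X_n)$ has a strictly positive limit almost surely, and $\sum_nD(X_n)=\sum_na_{n+1}v(X_n)=\infty$ almost surely, because $\sum a_j=\infty$.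

*A tilted coin cannot fail.* Fix $\varepsilon\in(0,1)$ and go to the child with the smaller value with probability $\frac{1+\varepsilon}2$. Then
$$\mathbf E[v(X_{n+1})\mid X_n]=v(X_n)-\varepsilon D(X_n).$$
Summing over $n<N$ and using $v\ge0$ gives $\mathbf E\sum_nD(X_n)\le v(\text{root})/\varepsilon$. So some ray is good.

On the tree one could also take $\varepsilon=1$ and walk always downhill. In a domain that gives too little: the integral involves $|\nabla v(w)|$ at all $w$, and a single path carries no information about $v$ away from itself. We need a random path, whose limit law $\mu$ is spread out enough that $\int k(w,\zeta)\,d\mu(\zeta)$ can be controlled at every $w$. For small $\varepsilon$ the tilted coin is close to the fair one in the following sense: a node of generation $n$ is hit with probability at least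
$$\Big(\frac{1-\varepsilon}2\Big)^n=(2^{-n})^{1+\kappa},\qquad \kappa=\log_2\frac1{1-\varepsilon}.$$
The loss is a small power. The proof transfers both facts to $\Omega$: the tilt makes the total oscillation of $v$ along the path finite, and the hitting probabilities of small balls lose at most a small power.

## 3. NTA domains, Martin kernels, and the two theorems

Let $d\ge2$ and let $dA$ be Lebesgue measure on $\mathbb R^d$. The following definition is that of Jerison and Kenig.

**Definition (NTA domain).** A bounded domain $\Omega\subset\mathbb R^d$ is *nontangentially accessible* (NTA) if there are $M>1$ and $r_0>0$ such that: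

- (a) *Interior corkscrew:* for every $\xi\in\partial\Omega$ and $0<r<r_0$ there is $A\in\Omega$ with $M^{-1}r<|A-\xi|<r$ and $\operatorname{dist}(A,\partial\Omega)>M^{-1}r$.
- (b) *Exterior corkscrew:* the same holds with $\mathbb R^d\setminus\overline\Omega$ in place of $\Omega$.
- (c) *Harnack chains:* let $\varepsilon>0$, $k\in\mathbb N$, and let $w_1,w_2\in\Omega$ satisfy $\operatorname{dist}(w_i,\partial\Omega)>\varepsilon$ and $|w_1-w_2|<2^k\varepsilon$. Then there are balls $B_1,\dots,B_N\subset\Omega$, $N\le Mk$, with $w_1\in B_1$, $w_2\in B_N$, $B_j\cap B_{j+1}\ne\emptyset$, and $M^{-1}\operatorname{diam}B_j<\operatorname{dist}(B_j,\partial\Omega)<M\operatorname{diam}B_j$.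

*Example.* The unit ball is NTA. For (a) and (b) use $(1\mp\frac r2)\xi$. For (c) with $k\ge1$, put $t=\min(2^k\varepsilon,\frac12)$ and move each $w_i$ radially inward to the nearest point $w_i'$ of the ball of radius $1-t$ about $0$ (no move if it is already there). Along the way the distance to the sphere grows from more than $\varepsilon$ to at most $2^k\varepsilon$, so $O(k)$ balls centered at points $y$ of the path with radius a quarter of the distance from $y$ to the sphere suffice. The projection onto a convex set is $1$-Lipschitz, so $|w_1'-w_2'|\le2t$ in both cases. The segment $[w_1',w_2']$ stays at depth at least $t$, so $O(1)$ more such balls join $w_1'$ to $w_2'$. *Non-example.* The slit disc $\mathbb D\setminus[0,1)$ fails (b) at $\xi=\frac12$: near $\xi$ the set $\mathbb R^2\setminus\overline\Omega$ is empty.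

**Definition (Green function, Martin kernel).** $g=g^\Omega$ is the Green function: for fixed $y\in\Omega$, $g(\cdot,y)$ is positive and harmonic in $\Omega\setminus\{y\}$, has the standard fundamental-solution singularity $c_*|x-y|^{2-d}$ (respectively $c_*\log\frac1{|x-y|}$ if $d=2$) at $y$, and vanishes on $\partial\Omega$. For NTA domains the Martin boundary is identified with $\partial\Omega$, and the Martin kernel normalized at $w_0$ is the limit
$$k(w,\zeta)=k^\Omega(w,\zeta)=\lim_{y\to\zeta,\ y\in\Omega}\frac{g(w,y)}{g(w_0,y)},\qquad\zeta\in\partial\Omega.$$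

*Example.* For the unit ball and $w_0=0$, $k(w,\zeta)=\frac{1-|w|^2}{|w-\zeta|^d}$ is the Poisson kernel, with value $1$ at $0$.

The problem is posed by Paul F. X. Müller and Katharina Riegler in "Radial Variation of Bloch functions on the unit ball of $\mathbb R^d$", arXiv:1812.01513 (2018). Two cases are recorded with it. (i) There is $c=c(d)$ such that for every positive harmonic $u$ on the unit ball $B^d$ some $\theta$ on the unit sphere satisfies $\int_{B^d}|\nabla u|\,p(w,\theta)\,dA\le c\,u(0)$, with $p$ the Poisson kernel. (ii) If $\Omega\subset\mathbb C$ is bounded and simply connected, with the Martin boundary identified with the prime ends and the kernel given by the Poisson kernel of $\mathbb D$ composed with a Riemann map that sends $w_0$ to $0$, then for every positive harmonic $v$ some $\zeta$ makes the integral of Section 1 smaller than a constant depending only on $v(w_0)$ and $\Omega$. The problem asks for the same on NTA domains in $\mathbb R^d$; it is posed with the remark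 that it is open even when $\Omega$ is a bounded Lipschitz domain.

Write $\delta(x)=\operatorname{dist}(x,\partial\Omega)$, $V(w)=\sup_{B(w,\delta(w)/8)}|\nabla v|$, and
$$\mathcal I_v(\zeta)=\int_\Omega V(w)\,k(w,\zeta)\Big(\frac{g(w,w_0)}{\delta(w)}+|\nabla g(w,w_0)|\Big)dA(w).$$

**Theorem 1.** Let $\Omega\subset\mathbb R^d$ $(d\ge2)$ be a bounded NTA domain and $w_0\in\Omega$. There is $C=C(\Omega,w_0)$ such that for every positive harmonic $v$ on $\Omega$ there is $\zeta\in\partial\Omega$ with $\mathcal I_v(\zeta)\le C\,v(w_0)$. In particular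
$$\int_\Omega|\nabla v(w)|\,k(w,\zeta)\,|\nabla g(w,w_0)|\,dA(w)\le C\,v(w_0).$$

So the answer is yes, for every bounded NTA domain, in particular for every bounded Lipschitz domain. The second theorem is a supplement. Let $\omega$ be harmonic measure at $w_0$, and let $\alpha_0$ be the boundary decay exponent of Lemma 1 below.

**Theorem 2.**

1. For each $\lambda\in(0,1)$ there are $\Lambda,c>0$ depending only on $\Omega,w_0,\lambda$ such that for every positive harmonic $v$ the set $E=\{\zeta:\mathcal I_v(\zeta)\le\Lambda v(w_0)\}$ is nonempty, and every countable cover of $E$ by balls $B(\xi_i,r_i)$, $\xi_i\in\partial\Omega$, satisfies $\sum_i\omega(B(\xi_i,r_i))^{1-\lambda}\ge c$. Consequently $\dim_{\mathcal H}\{\mathcal I_v<\infty\}\ge d-2+\alpha_0$. If moreover $\omega(B(\xi,r))\le C_\eta r^{d-1-\eta}$ for all $\eta>0$ (e.g. for the ball), then this dimension is $\ge d-1$.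
2. For $a>1$ and $\Gamma_a(\zeta)=\{w\in\Omega:|w-\zeta|<a\delta(w)\}$: $\int_{\Gamma_a(\zeta)}V\,\delta^{1-d}\,dA\le C_a(\mathcal I_v(\zeta)+v(w_0))$.

**Conventions.** $C,c>0$ are constants depending only on $\Omega$ and $w_0$ (and on parameters fixed along the way), never on $v$; they change from place to place. We may assume $r_0\le\operatorname{diam}\Omega$. For $x\in\Omega$, $\hat x$ is a nearest boundary point and $Q_x=B(x,\delta(x)/8)$. For $\xi\in\partial\Omega$, $0<r<r_0$, $A_r(\xi)$ is an interior corkscrew point: $|A_r(\xi)-\xi|<r$, $\delta(A_r(\xi))>r/M$. We write $g_w=g(\cdot,w)$, a nonnegative superharmonic function on $\Omega$ with $g_w(w)=+\infty$; the Green function is symmetric. Finally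
$$r_2=\tfrac1{16}\min(r_0,\delta(w_0)),\qquad r_1=\tfrac14r_2 .$$

**Textbook facts used.** Harnack's inequality and the maximum principle; the gradient estimates $|\nabla f(z)|\le C\rho^{-d-1}\int_{B(z,\rho)}|f|\,dA$ for $f$ harmonic in $B(z,\rho)$, and $|\nabla f(z)|\le Cf(z)/\rho$ if also $f>0$; optional stopping and the strong Markov property. By (b), at every boundary point and every small scale $t$ the complement of $\Omega$ contains a ball of radius comparable to $t$ at distance at most $t$, so Wiener's criterion shows that $\Omega$ is Dirichlet regular. Let $\omega^x$ denote harmonic measure at $x$, so $\omega=\omega^{w_0}$.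

## 4. Hölder decay at the boundary and the size of the Green function

**Lemma 1 (boundary decay).** There are $C_1$ and $\alpha_0\in(0,1]$ such that: if $\xi\in\partial\Omega$, $0<t\le2\operatorname{diam}\Omega$, and $0\le u\le m$ is harmonic in $\Omega\cap B(\xi,t)$ and tends to $0$ at $\partial\Omega\cap B(\xi,t)$, then
$$u(x)\le C_1m\Big(\frac{|x-\xi|}t\Big)^{\alpha_0},\qquad x\in\Omega\cap B(\xi,t).$$

*Proof.* **Step 1: one scale costs a fixed factor.** Extend $u$ by $0$; it becomes continuous and subharmonic in $B(\xi,t)$. Let $t'<r_0$ and $4t'\le t$. The exterior corkscrew condition gives $a$ with $|a-\xi|<t'$ and $B(a,t'/M)\cap\Omega=\emptyset$. For $x\in B(\xi,t')$ we have $|x-a|<2t'$, so $B(a,t'/M)\subset B(x,3t')$, and $\overline{B(x,3t')}\subset B(\xi,4t')$. In the mean value inequality on $B(x,3t')$ a fraction $(3M)^{-d}$ of the ball contributes $0$, so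
$$\sup_{B(\xi,t')}u\le q\sup_{B(\xi,4t')}u,\qquad q=1-(3M)^{-d}.$$

**Step 2: iterate.** Let $t_0=\min(t,r_0)$. Applying Step 1 with $t'=4^{-j}t_0$, $j=1,2,\dots$, gives $\sup_{B(\xi,4^{-j}t_0)}u\le q^jm$. Put $\alpha_0=\log(1/q)/\log4<1$. If $4^{-j-1}t_0\le|x-\xi|<4^{-j}t_0$ then $u(x)\le q^{-1}q^{j+1}m\le q^{-1}m(|x-\xi|/t_0)^{\alpha_0}$. Since $t/t_0\le C$, the claim follows for $|x-\xi|<t_0$, and for $|x-\xi|\ge t_0$ it is trivial if $C_1$ is large. $\square$

**Lemma 2 (size of $g$).** $g_w\ge c\,\delta(w)^{2-d}$ on $Q_w$; and for each $b>0$, $g_w(y)\le C_b\,\delta(w)^{2-d}$ if $|y-w|\ge b\,\delta(w)$.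

*Proof.* For the lower bound compare with the Green function of $B(w,\delta(w))$, which is at least $c_*(8^{d-2}-1)\delta(w)^{2-d}$ on $Q_w$ for $d\ge3$ and at least $c_*\log8$ for $d=2$. For $d\ge3$ the upper bound follows from $g_w(y)\le c_*|y-w|^{2-d}$.

Let $d=2$, where a global bound of this kind is not available and the boundary must be used. Put $R=\delta(w)$ and $T=\max_{\partial B(w,R/2)}g_w$. By the maximum principle $g_w\le T$ off $B(w,R/2)$. Since $B(\hat w,R/2)\cap B(w,R/2)=\emptyset$, Lemma 1 at $\hat w$ with $t=R/2$, $m=T$ shows that for a fixed small $\lambda<\frac12$ the point $y_0\in[w,\hat w]$ with $|y_0-\hat w|=\lambda R$ satisfies $g_w(y_0)\le C_1T(2\lambda)^{\alpha_0}\le T/2$. The function $T-g_w$ is nonnegative and harmonic in the annulus $\{R/2<|y-w|<R\}$ and at least $T/2$ at $y_0$. By Harnack's inequality $g_w\le(1-c)T$ on $\partial B(w,3R/4)$. Now $g_w-c_*\log\frac{3R}{4|y-w|}$ is harmonic in $B(w,3R/4)$ with boundary values at most $(1-c)T$. Evaluating on $\partial B(w,R/2)$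 gives $T\le(1-c)T+c_*\log\frac32$, so $T\le C$. Finally $g_w\le T+c_*\log\frac R{2|y-w|}$ in $B(w,R/2)$ by the maximum principle. $\square$

## 5. A barrier that the ball walk contracts

We want a function $s\approx\delta^\gamma$ that decreases, on average, by a *fixed factor* at each step of a walk that jumps to a uniform point of $B(x,\theta\delta(x))$. A positive superharmonic function decreases on average, but with no fixed factor. The gain will come from strict concavity of the square root.

**Step 1: a superharmonic function comparable to a power of $\delta$.** Let $\alpha=\alpha_0/2$, and for $\zeta\in\partial\Omega$ let $H_\zeta(x)=\int|y-\zeta|^\alpha\,d\omega^x(y)$. The function $|\cdot-\zeta|^\alpha$ is continuous and subharmonic (its Laplacian off $\zeta$ is $\alpha(\alpha+d-2)|x-\zeta|^{\alpha-2}\ge0$), so $H_\zeta(x)\ge|x-\zeta|^\alpha$. For the reverse bound let $\rho=|x-\zeta|$. The function $z\mapsto\omega^z(\partial\Omega\setminus B(\zeta,t))$ is harmonic, at most $1$, and tends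 to $0$ on $\partial\Omega\cap B(\zeta,t)$; it vanishes identically if $t>2\operatorname{diam}\Omega$. So Lemma 1 gives $\omega^x(\partial\Omega\setminus B(\zeta,2^k\rho))\le C2^{-k\alpha_0}$ for $k\ge1$, and for $k=0$ this is trivial. Hence, as $\alpha<\alpha_0$,
$$H_\zeta(x)\le\rho^\alpha+\sum_{k\ge0}(2^{k+1}\rho)^\alpha\,C2^{-k\alpha_0}\le C_0|x-\zeta|^\alpha .$$
Put $s_0=\min_\zeta H_\zeta$. Since $|H_\zeta-H_{\zeta'}|\le|\zeta-\zeta'|^\alpha$ (as $\alpha\le1$) and $\partial\Omega$ is compact, the minimum exists and $s_0$ is continuous. If $s_0(x)=H_\zeta(x)$, then $s_0(x)$ is the mean of $H_\zeta\ge s_0$ over any ball about $x$ with closure in $\Omega$; so $s_0$ has the super-mean-value property. Moreover $\delta^\alpha\le s_0\le C_0\delta^\alpha$: the lower bound holds because $|x-\zeta|\ge\delta(x)$, the upper one by taking $\zeta=\hat x$. Let $s=s_0^{1/2}$ and $\gamma=\alpha/2=\alpha_0/4$. Then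
$$\delta^\gamma\le s\le C\delta^\gamma.\tag{1}$$

**Step 2: choose the jump size.** Fix $\theta\in[\frac12,1)$ with $C_0(3(1-\theta))^\alpha\le\frac12$. Let $P_0$ be the kernel with density $p_0(x,\cdot)$ uniform on $B(x,\theta\delta(x))$, and write $P_0u(x)=\int u(y)p_0(x,y)\,dy$. With such $\theta$ a jump has a fixed chance to land where $s_0$ has dropped by half.

**Lemma 3 (contraction).** $P_0s\le(1-2c_0)s$ on $\Omega$, with $2c_0=(1-\theta)^d/24$.

*Proof.* Let $z=x+(2\theta-1)(\hat x-x)$. Since $(2\theta-1)+(1-\theta)=\theta$, the ball $B(z,(1-\theta)\delta(x))$ lies in $B(x,\theta\delta(x))$, with relative measure at least $(1-\theta)^d$. On it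
$$\delta(y)\le|y-\hat x|\le(1-\theta)\delta(x)+(2-2\theta)\delta(x)=3(1-\theta)\delta(x),$$
so $s_0(y)\le C_0(3(1-\theta))^\alpha\delta(x)^\alpha\le\frac12s_0(x)$. Put $t(y)=s_0(y)/s_0(x)$. Then $\int t\,p_0(x,y)\,dy\le1$. Use the identity $\sqrt t=\frac12(1+t)-\frac12(1-\sqrt t)^2$ and the bound $\frac12(1-\sqrt t)^2\ge\frac1{24}$ for $0\le t\le\frac12$. Integrating, $\int\sqrt t\,p_0(x,y)\,dy\le1-\frac1{24}(1-\theta)^d$. $\square$

## 6. Admissible walks and Harnack chains

**Definition (admissible kernel).** Let $\kappa\in(0,1]$ (fixed later) and $\varepsilon=c_0\kappa/2\le\frac14$. A kernel $P$ with jointly Borel probability densities $p(x,y)$ is *admissible* if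
$$(1-2\varepsilon)p_0\le p\le(1+2\varepsilon)p_0 .$$

$P_0$ itself is admissible. For an admissible $P$ let $(X_n)_{n\ge0}$ be the Markov chain, with law $\mathbf P^x$ and expectation $\mathbf E^x$ when started at $x$ ($\mathbf P_0^x,\mathbf E_0^x$ for $P_0$). "Hit $Q$" means $X_n\in Q$ for some $n\ge0$. *All statements below hold for every admissible $P$, with constants uniform over admissible kernels.*

**The walk converges to the boundary.** Since $2\varepsilon=c_0\kappa\le c_0$, Lemma 3 gives
$$Ps\le(1+c_0)(1-2c_0)s\le(1-c_0)s,\qquad \mathbf E^x\sum_{n\ge0}s(X_n)\le\frac{s(x)}{c_0}.\tag{2}$$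
By (1), $\delta\le C\delta^\gamma\le Cs$, so $\sum\delta(X_n)<\infty$ almost surely. Since $|X_{n+1}-X_n|<\delta(X_n)$, the path is Cauchy, and $\delta(X_n)\to0$. Hence $X_n\to X_\infty\in\partial\Omega$ almost surely.

**Optional stopping.** If $f\ge0$ is Borel on $\Omega$ with values in $[0,\infty]$ and $Pf\le f$, then for every stopping time $\tau$
$$f(x)\ge\mathbf E^x[f(X_\tau);\tau<\infty].\tag{3}$$
Indeed, stop at $\tau\wedge n$ and use Fatou's lemma; if $f(x)=\infty$ there is nothing to prove. For $P=P_0$ this applies to every nonnegative superharmonic $f$.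

**Lemma 4 (walking along Harnack chains).** There are $A_1\ge1$, $c>0$, independent of $\kappa$, such that for $x,y\in\Omega$ and $\eta=\min(\delta(x),\delta(y))$:
$$\mathbf P^x(\text{hit }Q_y)\ge c\Big(\frac\eta{\eta+|x-y|}\Big)^{A_1};\tag{4}$$
if $u\ge0$ is superharmonic on $\Omega$ and harmonic in $B(y,\delta(y)/4)$, then
$$u(x)\ge c\Big(\frac\eta{\eta+|x-y|}\Big)^{A_1}u(y);\tag{5}$$
$$g(x,y)\ge c\Big(\frac\eta{\eta+|x-y|}\Big)^{A_1}\delta(y)^{2-d}.\tag{6}$$

*Proof.* **Step 1: a chain of points with short steps.** Let $k\ge0$ be least with $|x-y|\le2^k\eta$. Apply (c) with $\eta/2$ in place of $\varepsilon$ and $k+2$ in place of $k$: both points have distance at least $\eta>\eta/2$ from the boundary, and $|x-y|\le2^{k+1}\cdot\frac\eta2<2^{k+2}\cdot\frac\eta2$. We get balls $B_1,\dots,B_N$, $N\le M(k+2)\le2M(k+1)$. Take $z_0=x$, $z_i\in B_i\cap B_{i+1}$ for $1\le i<N$, $z_N=y$. Then $[z_{i-1},z_i]\subset B_i$ has length at most $\operatorname{diam}B_i\le M\operatorname{dist}(B_i,\partial\Omega)$,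 and $\delta\ge\operatorname{dist}(B_i,\partial\Omega)$ on it. Dividing each segment into a fixed number of equal pieces (at least $16M$) gives points $x=y_0,\dots,y_L=y$ with $|y_l-y_{l+1}|\le\delta(y_l)/16$ and $L\le C(k+1)$.

**Step 2: the walk follows the chain.** Let $x'\in Q_{y_l}$. As $\delta(y_{l+1})\le\frac{17}{16}\delta(y_l)$, every point of $Q_{y_{l+1}}$ is within
$$\Big(\frac18+\frac1{16}+\frac{17}{128}\Big)\delta(y_l)=\frac{41}{128}\delta(y_l)<\frac12\cdot\frac78\delta(y_l)\le\theta\delta(x')$$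
of $x'$. So $Q_{y_{l+1}}\subset B(x',\theta\delta(x'))$, with comparable volumes. Since $p\ge\frac12p_0$, one step leads from $x'$ to $Q_{y_{l+1}}$ with probability at least $c$. Hence $\mathbf P^x(\text{hit }Q_y)\ge c_1^{k+1}$ for some $c_1\in(0,\frac12]$. Now $2^k\le2(1+|x-y|/\eta)$ by the choice of $k$, so with $A_1=\log_2(1/c_1)$, $c_1^{k}=(2^k)^{-A_1}\ge c\,(1+|x-y|/\eta)^{-A_1}$, which is (4). Only $p\ge\frac12p_0$ was used, so nothing depends on $\kappa$.

**Step 3: superharmonic functions.** For (5), Harnack's inequality in $B(y,\delta(y)/4)$ gives $u\ge cu(y)$ on $Q_y$. Apply (3) for $P_0$ with $\tau$ the hitting time of $Q_y$: $u(x)\ge cu(y)\mathbf P_0^x(\text{hit }Q_y)$, and use (4) for $P_0$. For (6) do the same with $u=g_y$, which is at least $c\,\delta(y)^{2-d}$ on $Q_y$ by Lemma 2. $\square$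

## 7. The tilted walk on $\Omega$ and the reduction of Theorem 1 to a kernel bound

*Measurability of $k$.* For fixed $w$, $k(w,\cdot)$ is the everywhere existing boundary limit of a function on $\Omega$, hence continuous on $\partial\Omega$. For fixed $\zeta$, $k(\cdot,\zeta)$ is a locally uniform limit of positive harmonic functions (Harnack), hence positive harmonic, with $k(w_0,\zeta)=1$. So $k$ is continuous in each variable separately and therefore jointly Borel.

The one hard estimate is the following; its proof occupies Sections 8–12.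

**Proposition 5 (kernel bound).** Let $0<\kappa\le\kappa_0:=\min\{1,\frac{\alpha_0}{2(1+A_1)}\}$, let $P$ be admissible, $\mu$ the law of $X_\infty$ under $\mathbf P^{w_0}$, and $U(w)=\int k(w,\zeta)\,d\mu(\zeta)$. If $\delta(w)<r_1$, then
$$g(w,w_0)\,U(w)\le C\,\delta(w)^{2-d}\,\mathbf P^{w_0}(\text{hit }Q_w),$$
with $C$ depending only on $\Omega,w_0,\kappa$.

There is no circularity in the choice of constants: $\alpha_0,\theta,c_0,A_1$ do not depend on $\kappa$.

**Proof of Theorem 1, given Proposition 5.** Fix $\kappa\in(0,\kappa_0]$, $\varepsilon=c_0\kappa/2$, and let $v$ be positive harmonic.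

**Step 1: tilt the walk downhill.** This imitates the tilted coin. Let $\sigma_x(y)=\operatorname{sgn}(v(y)-v(x))$, $\bar\sigma(x)=\int\sigma_x(y)p_0(x,y)\,dy$, and
$$p(x,y)=p_0(x,y)\big(1-\varepsilon(\sigma_x(y)-\bar\sigma(x))\big).$$
This is jointly Borel, $\int p(x,y)\,dy=1$, and $|\sigma_x-\bar\sigma|\le2$, so $P$ is admissible. By the mean value property $\int(v(y)-v(x))p_0(x,y)\,dy=0$. Hence
$$Pv(x)-v(x)=-\varepsilon\int(v(y)-v(x))(\sigma_x(y)-\bar\sigma(x))p_0(x,y)\,dy=-\varepsilon D(x),\qquad D(x)=\int|v(y)-v(x)|\,p_0(x,y)\,dy,$$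
because the term with $\bar\sigma(x)$ vanishes.

**Step 2: the total oscillation along the walk is finite.** Under $\mathbf P^{w_0}$, $X_n$ stays in the compact set $\{\delta\ge(1-\theta)^n\delta(w_0)\}$, so all expectations are finite and $0\le\mathbf E^{w_0}v(X_N)=v(w_0)-\varepsilon\,\mathbf E^{w_0}\sum_{n<N}D(X_n)$. Therefore
$$\mathbf E^{w_0}\sum_{n\ge0}D(X_n)\le\frac{v(w_0)}\varepsilon.\tag{7}$$

Let $\mu$ be the law of $X_\infty$ under $\mathbf P^{w_0}$ and $U=\int k(\cdot,\zeta)\,d\mu(\zeta)$. The function $V$ is lower semicontinuous, so Tonelli's theorem gives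
$$\int_{\partial\Omega}\mathcal I_v\,d\mu=\int_\Omega V\,U\Big(\frac{g(w,w_0)}{\delta(w)}+|\nabla g(w,w_0)|\Big)dA .$$
We bound the right side by $Cv(w_0)$, in two parts.

**Step 3: the part near the boundary is dominated by the oscillation along the walk.** Let $\Omega_1=\{\delta<r_1\}$. For $w\in\Omega_1$ we have $|w-w_0|\ge\delta(w_0)-\delta(w)>\delta(w)$, so $|\nabla g(w,w_0)|\le Cg(w,w_0)/\delta(w)$. By Proposition 5, and because $\mathbf P^{w_0}(\text{hit }Q_w)\le\mathbf E^{w_0}\#\{n:X_n\in Q_w\}$,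
$$\int_{\Omega_1}VU\Big(\frac g\delta+|\nabla g|\Big)dA\le C\int_{\Omega_1}V\delta^{1-d}\,\mathbf P^{w_0}(\text{hit }Q_w)\,dA\le C\,\mathbf E^{w_0}\sum_n\int_{\{w:X_n\in Q_w\}}V(w)\delta(w)^{1-d}\,dA(w).$$
Let $x=X_n\in Q_w$. Then $\frac78\delta(w)\le\delta(x)\le\frac98\delta(w)$, so $|w-x|<\delta(w)/8\le\delta(x)/7$ and $B(w,\delta(w)/8)\subset B(x,\frac27\delta(x))$. For $z$ in the latter ball, $B(z,\delta(x)/5)\subset B(x,\frac{17}{35}\delta(x))\subset B(x,\theta\delta(x))$. The gradient estimate for $v-v(x)$ gives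
$$|\nabla v(z)|\le\frac C{\delta(x)^{d+1}}\int_{B(z,\delta(x)/5)}|v-v(x)|\,dA\le\frac{CD(x)}{\delta(x)}.$$
So $V(w)\le CD(x)/\delta(x)$. Since $\{w:x\in Q_w\}\subset B(x,\delta(x)/7)$, the inner integral is at most $C\delta(x)^d\cdot\frac{D(x)}{\delta(x)}\cdot\delta(x)^{1-d}=CD(x)$. By (7) the total is at most $Cv(w_0)$.

**Step 4: the interior part is elementary.** Let $\Omega_2=\{\delta\ge r_1\}$. By (5) with $x=w_0$ and $y=w$, $v\le Cv(w_0)$ and $k(\cdot,\zeta)\le Ck(w_0,\zeta)=C$ on $\Omega_2$. So $U\le C$ there, and by the gradient estimate and Harnack $V\le Cv/\delta\le Cv(w_0)$. Also $\int_{\Omega_2}(|\nabla g(w,w_0)|+g(w,w_0)/\delta(w))\,dA<\infty$, because $\Omega_2$ is compact, $|\nabla g|=O(|w-w_0|^{1-d})$ near $w_0$, and the singularity of $g$ is integrable. This part is at most $Cv(w_0)$.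

**Step 5: choose $\zeta$.** Altogether
$$\int_{\partial\Omega}\mathcal I_v(\zeta)\,d\mu(\zeta)\le C_\kappa v(w_0).\tag{8}$$
As $\mu$ is a probability measure on $\partial\Omega$, some $\zeta$ has $\mathcal I_v(\zeta)\le C_\kappa v(w_0)$. Take $\kappa=\kappa_0$, and note $|\nabla v|\le V$. $\blacksquare$

It remains to prove Proposition 5. Fix $w$ near the boundary. The kernel $k(w,\zeta)$ is largest for $\zeta$ near $\hat w$, and we shall cut $\partial\Omega$ into rings around $\hat w$. For each ring we need three things: an upper bound for $k$ on the ring (Section 9 and Lemma 12), a lower bound for the chance that the walk reaches $Q_w$ from a corkscrew ball at the scale of the ring (Section 10), and an upper bound for the $\mu$-mass of the ring (Section 11). The third point is delicate because functions such as $x\mapsto\mathbf P^x(X_\infty\in B)$ are not harmonic for a general admissible $P$, so potential theory does not apply to them. The next section supplies a purely probabilistic replacement.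

## 8. Travel close to the boundary and the box lemma

**Lemma 6 (travel).** Let $\eta,\rho>0$, $\tau'=\inf\{n:\delta(X_n)>\eta\}$, $T=\sum_{n<\tau'}|X_{n+1}-X_n|$. Then $\mathbf P^x(T\ge\rho)\le Ce^{-c\rho/\eta}$.

*Proof.* **Step 1: the mean travel.** If $\delta(x)\le\eta$, then by (1) and (2)
$$\mathbf E^xT\le\mathbf E^x\sum_{n<\tau'}\delta(X_n)\le\eta^{1-\gamma}\,\mathbf E^x\sum_{n<\tau'}\delta(X_n)^\gamma\le\eta^{1-\gamma}\frac{s(x)}{c_0}\le C_3\eta .$$
Otherwise $T=0$. So $\mathbf P^x(T\ge2C_3\eta)\le\frac12$ for all $x$.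

**Step 2: iterate to get an exponential tail.** Let $\sigma_1$ be the first time $n\le\tau'$ at which the distance $\sum_{i<n}|X_{i+1}-X_i|$ is at least $2C_3\eta$ ($\sigma_1=\infty$ if there is none). Each jump before $\tau'$ is at most $\eta$, so this distance is at most $(2C_3+1)\eta$ at time $\sigma_1$. If $T\ge m(2C_3+1)\eta$ with $m\ge1$, then $\sigma_1<\infty$ and the travel after $\sigma_1$ (up to $\tau'$) is at least $(m-1)(2C_3+1)\eta$. Since $\mathbf P^x(\sigma_1<\infty)\le\frac12$, the strong Markov property and induction on $m$ give $\mathbf P^x(T\ge m(2C_3+1)\eta)\le2^{-m}$. $\square$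

The next lemma says: if $u$ is bounded by $1$ and is fed only by what the walk finds on leaving a box, then deep inside the box $u$ is dominated by the chance of hitting one corkscrew ball. The mechanism: at a point where this chance $h$ is tiny, the point is very near the boundary. From there the walk either climbs to a larger value of $h$ or must travel far within a thin layer, and Lemma 6 makes the latter doubly exponentially rare.

**Lemma 7 (box lemma).** Fix $b\in(0,1]$. Let $\xi\in\partial\Omega$, $r>0$, $A\in\Omega\cap B(\xi,4r)$, $\delta(A)\ge br$, $h(x)=\mathbf P^x(\text{hit }Q_A)$. Let $\Omega\cap B(\xi,4r)\supset S_0\supset S_1\supset\cdots$ be Borel sets with $|x-y|\ge2^{-k}r$ for $x\in S_k$, $y\in\Omega\setminus S_{k-1}$, $k\ge1$. Let $u:\Omega\to[0,1]$ be measurable and satisfy $u(x)\le\mathbf E^x[u(X_\tau);\tau<\infty]$ for all $x\in S_0$ and all stopping times $\tau\le\inf\{n:X_n\notin S_0\}$. Then $u\le C_bh$ on $\bigcap_kS_k$.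

*Proof.* **Step 1: small $h$ forces small $\delta$.** For $x\in S_0$ we have $\delta(x)<4r$, so $\min(\delta(x),\delta(A))\ge\frac b4\delta(x)$, and $|x-A|<8r$. By (4), $h(x)\ge c_5(\delta(x)/r)^{A_1}$ on $S_0$ with $c_5=c_5(b)$. So for $x\in S_0$
$$h(x)<e^{-2^k}\quad\Longrightarrow\quad\delta(x)\le\eta_k:=r\big(c_5^{-1}e^{-2^k}\big)^{1/A_1}.$$

**Step 2: an induction on the size of $h$.** Let $a_k=\sup\{u(x)/h(x):x\in S_k,\ h(x)\ge e^{-2^k}\}$, with $\sup\emptyset=0$. Since $u\le1$, $a_0\le e$. Let $k\ge1$, $x\in S_k$.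

If $h(x)\ge e^{-2^{k-1}}$, then, as $x\in S_{k-1}$, $u(x)\le a_{k-1}h(x)$.

If $e^{-2^k}\le h(x)<e^{-2^{k-1}}$, let $\tau=\inf\{n:X_n\notin S_{k-1}\text{ or }h(X_n)\ge e^{-2^{k-1}}\}$. Then $\tau\ge1$, $\tau$ is at most the exit time of $S_0$, and $\delta(X_n)\le\eta_{k-1}$ for $n<\tau$ by Step 1. If $\tau<\infty$ and $X_\tau\in S_{k-1}$, then $u(X_\tau)\le a_{k-1}h(X_\tau)$. If $\tau<\infty$ and $X_\tau\notin S_{k-1}$, then $|X_\tau-x|\ge2^{-k}r$, so the walk has traveled at least $2^{-k}r$ while $\delta\le\eta_{k-1}$; by Lemma 6 this has probability at most $C\exp(-c2^{-k}r/\eta_{k-1})$, and $u\le1$. Next, $Ph\le h$ on $\Omega$: off $Q_A$ equality holds, and on $Q_A$ we have $h=1$. So $\mathbf E^x[h(X_\tau);\tau<\infty]\le h(x)$ by (3). With $1\le e^{2^k}h(x)$ and $r/\eta_{k-1}=c_5^{1/A_1}e^{2^{k-1}/A_1}$,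
$$u(x)\le a_{k-1}h(x)+C\exp\Big(-\frac{c2^{-k}r}{\eta_{k-1}}\Big)\le(a_{k-1}+b_k)h(x),\qquad b_k=C\exp\big(2^k-c'2^{-k}e^{2^{k-1}/A_1}\big).$$

**Step 3: sum.** So $a_k\le a_{k-1}+b_k$, and $\sum b_k<\infty$, because $e^{2^{k-1}/A_1}$ outgrows $4^k$. Thus $\sup_ka_k\le C_b$. Every $x\in\bigcap_kS_k$ has $h(x)>0$ by (4), so $h(x)\ge e^{-2^k}$ for some $k$ and $u(x)\le C_bh(x)$. $\square$

## 9. Carleson's estimate and quotients of Green functions

**Lemma 8 (Carleson).** Let $\zeta\in\partial\Omega$, $0<r<r_0$, $p\in\Omega\setminus B(\zeta,16r)$, $A=A_r(\zeta)$. Then $g(p,\cdot)\le Cg(p,A)$ on $\Omega\cap B(\zeta,4r)$.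

*Proof.* Let $u=g(p,\cdot)/g(p,A)$. It is harmonic in $\Omega\cap B(\zeta,16r)$, tends to $0$ at $\partial\Omega$, and is bounded on $\Omega\cap B(\zeta,11r)$; we must make the bound uniform near $\zeta$.

**Step 1: a crude bound.** Let $x\in\Omega\cap B(\zeta,5r)$. Then $\delta(x)\le5r$ and $|x-p|\ge11r$, so $g(p,\cdot)$ is harmonic in $B(x,\delta(x)/4)$. Now (5), with $A$ and $x$ in the roles of $x$ and $y$, gives $u(x)\le C_6(r/\delta(x))^{A_1}$: here $\min(\delta(A),\delta(x))\ge\delta(x)/(5M)$, $\delta(A)<r$, and $|A-x|<6r$.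

**Step 2: a large value forces a larger one nearby.** Fix $H\ge2$ with $C_1H^{-\alpha_0}\le\frac13$. Let $x\in\Omega\cap B(\zeta,5r)$ with $H\delta(x)\le r$. Then $B(\hat x,H\delta(x))\subset B(\zeta,11r)$, and Lemma 1 on this ball says $u(x)\le\frac13\sup_{\Omega\cap B(\hat x,H\delta(x))}u$. So there is $x'\in\Omega$ with $|x'-x|\le(H+1)\delta(x)$ and $u(x')\ge2u(x)$.

**Step 3: contradiction.** Choose $L$ with $\sum_{i\ge0}(H+1)(C_6/(2^iL))^{1/A_1}<1$, and suppose $u(x_0)>L$ for some $x_0\in\Omega\cap B(\zeta,4r)$. Iterating Step 2 produces $x_i$ with $u(x_i)\ge2^iL$; by Step 1, $\delta(x_i)\le r(C_6/(2^iL))^{1/A_1}\le r/(H+1)$, so Step 2 keeps applying. The total displacement is less than $r$, so all $x_i$ stay in $B(\zeta,5r)$. This contradicts boundedness. So $u\le L$ on $\Omega\cap B(\zeta,4r)$. $\square$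

**Lemma 9 (quotients).** Let $\zeta\in\partial\Omega$, $0<r<r_0$, $p,p'\in\Omega\setminus B(\zeta,16r)$, $A=A_r(\zeta)$. For $y\in\Omega\cap B(\zeta,r)$:
$$\frac{g(p,y)}{g(p',y)}\le C\,\frac{g(p,A)}{g(p',A)} .$$

*Proof.* We use the walk $P_0$ and pass through two exit and hitting probabilities. Let $e$ be the exit time from $D=\Omega\cap B(\zeta,2r)$ and $u(x)=\mathbf P_0^x(e<\infty)$.

**Step 1: bound $g(p,y)$ by $u(y)$.** For $x\in D$, $\delta(x)<2r$, so $\overline{B(x,\theta\delta(x))}\subset\Omega\cap B(\zeta,4r)$, where $g(p,\cdot)$ is harmonic. So for the chain started at $y$, $X_{n\wedge e}\in B(\zeta,4r)$ and $g(p,X_{n\wedge e})$ is a bounded martingale, tending to $0$ on $\{e=\infty\}$ because there $X_n\to\partial\Omega$. By Lemma 8, $g(p,y)=\mathbf E_0^y[g(p,X_e);e<\infty]\le Cg(p,A)u(y)$.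

**Step 2: bound $u$ by a hitting probability.** If $\tau\le e$, then $\{e<\infty\}\subset\{\tau<\infty\}$, and $u(x)=\mathbf E_0^x[u(X_\tau);\tau<\infty]$ by the strong Markov property ($u=1$ off $D$). The sets $S_k=\Omega\cap B(\zeta,(1+2^{-k})r)$ satisfy the hypotheses of Lemma 7 with $S_0=D$ and $b=1/M$. So $u(y)\le C\,\mathbf P_0^y(\text{hit }Q_A)$.

**Step 3: bound the hitting probability by $g(p',y)$.** As $|p'-A|\ge15r$, Harnack's inequality gives $g(p',\cdot)\ge cg(p',A)$ on $Q_A$. By (3) for the superharmonic function $g(p',\cdot)$, $\mathbf P_0^y(\text{hit }Q_A)\le Cg(p',y)/g(p',A)$. Combine the three steps. $\square$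

## 10. Hitting small balls: a power loss paid for by the barrier

How likely is an admissible walk from $x$ to hit $Q_w$? Try $P_0$ first. Up to the time $\tau$ when the walk comes near $w$, the function $g_w$ is a bounded martingale along the path, it tends to $0$ if $\tau=\infty$, and it is of size at most $C\delta(w)^{2-d}$ at time $\tau$. So $\mathbf P_0^x(\tau<\infty)\ge c\,\delta(w)^{d-2}g(x,w)$.

For an admissible $P$ this stops working at one exact point: all we know is $Pg_w\ge(1-c_0\kappa)g_w$. After $n$ steps the loss is $(1-c_0\kappa)^n$, and the number of steps before $\tau$ has no bound. But at each step the barrier satisfies $P_0s\le(1-2c_0)s$. So raise $g_w$ to the power $1+\kappa$ and divide by $s^\kappa$: by Hölder, $P_0$ then makes this function *grow* by the factor $(1-2c_0)^{-\kappa}\ge1+2c_0\kappa$ per step, more than enough to absorb $1-c_0\kappa$. This is the reason for the choice $\varepsilon=c_0\kappa/2$.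

**Lemma 10 (hitting lower bound).** With $c$ depending also on $\kappa$: for $x,w\in\Omega$,
$$\mathbf P^x(\text{hit }Q_w)\ge c\,\min\{1,\delta(w)^{d-2}g(x,w)\}^{1+\kappa}\Big(\frac{\delta(w)}{\delta(w)+\delta(x)}\Big)^{\kappa\gamma}.$$
Moreover $\mathbf P^x(\text{hit }Q_w)\ge c$ if $x\in N_w:=\{y\in\Omega:|y-w|<\theta'\delta(y)\}$, where $\theta'=\frac{1+\theta}2$.

*Proof.* Let $R=\delta(w)$.

**Step 1: geometry of $N_w$.** If $y\in N_w$, then $R\le\delta(y)+|y-w|<2\delta(y)$ and $\delta(y)\le R+\theta'\delta(y)$. So $R/2<\delta(y)\le2R/(1-\theta)$ and $|y-w|\le2R/(1-\theta)$, and (4) gives $\mathbf P^y(\text{hit }Q_w)\ge c$. This is the second claim, and it implies the first for $x\in N_w$, since the right side there is at most $c$.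

If $y\notin N_w$, then $\delta(y)\le|y-w|/\theta'$ with $\theta'\ge\frac34$, so $R\le\delta(y)+|y-w|\le3|y-w|$. Every $y'\in B(y,\theta\delta(y))$ satisfies
$$|y'-w|\ge\Big(1-\frac\theta{\theta'}\Big)|y-w|\ge b_0R,\qquad b_0=\frac13\Big(1-\frac\theta{\theta'}\Big).$$
Also $w\notin\overline{B(y,\theta\delta(y))}$, so $P_0g_w(y)=g_w(y)$.

**Step 2: a submartingale off $N_w$.** Put $F=g_w^{1+\kappa}s^{-\kappa}$. For $y\notin N_w$, Hölder's inequality for $g_w=F^{1/(1+\kappa)}s^{\kappa/(1+\kappa)}$ and Lemma 3 give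
$$g_w(y)^{1+\kappa}=(P_0g_w(y))^{1+\kappa}\le P_0F(y)\,(P_0s(y))^\kappa\le P_0F(y)\,(1-2c_0)^\kappa s(y)^\kappa .$$
So $P_0F(y)\ge(1-2c_0)^{-\kappa}F(y)\ge(1+2c_0\kappa)F(y)$. Since $p\ge(1-2\varepsilon)p_0=(1-c_0\kappa)p_0$,
$$PF(y)\ge(1-c_0\kappa)(1+2c_0\kappa)F(y)\ge F(y),$$
where the last inequality uses $2c_0\kappa\le1$.

**Step 3: $F$ is bounded along the path and vanishes at $\partial\Omega$.** Let $x\notin N_w$ and $\tau=\inf\{n:X_n\in N_w\}\ge1$. By Step 1, $|X_{n\wedge\tau}-w|\ge b_0R$ for all $n$. On $\{|y-w|\ge b_0R\}$ Lemma 2 gives $g_w\le CR^{2-d}$. For $\delta(y)<R/2$, Lemma 1 at $\hat y$ with $t=R/2$ applies, since $B(\hat y,R/2)\cap B(w,R/2)=\emptyset$, and gives $g_w(y)\le CR^{2-d}(\delta(y)/R)^{\alpha_0}$. With $s\ge\delta^\gamma$, $F\le C_w\delta^{\alpha_0(1+\kappa)-\kappa\gamma}$ near $\partial\Omega$, with $C_w$ depending on $w$. The exponent is positive since $\gamma=\alpha_0/4$. So $F$ is bounded on $\{|y-w|\ge b_0R\}$ and tends to $0$ at $\partial\Omega$.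

**Step 4: stop at $\tau$.** Thus $F(X_{n\wedge\tau})$ is a bounded submartingale that tends to $0$ on $\{\tau=\infty\}$. Since $\delta(X_\tau)>R/2$ and $|X_\tau-w|\ge b_0R$,
$$F(x)\le\mathbf E^x[F(X_\tau);\tau<\infty]\le CR^{(2-d)(1+\kappa)}R^{-\kappa\gamma}\,\mathbf P^x(\tau<\infty).$$
On the other hand $F(x)\ge cg_w(x)^{1+\kappa}\delta(x)^{-\kappa\gamma}$ by (1). So $\mathbf P^x(\tau<\infty)\ge c(R^{d-2}g_w(x))^{1+\kappa}(R/\delta(x))^{\kappa\gamma}$, and from $X_\tau\in N_w$ the walk hits $Q_w$ with probability at least $c$. $\square$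

## 11. The exit law of an admissible walk

**Lemma 11.** Let $\xi\in\partial\Omega$, $0<\rho\le r_2$, $A=A_\rho(\xi)$. Then $\mathbf P^{w_0}(X_\infty\in B(\xi,2\rho))\le C\,\mathbf P^{w_0}(\text{hit }Q_A)$.

*Proof.* Let $r=2\rho$, $u(x)=\mathbf P^x(X_\infty\in B(\xi,r))$, $h(x)=\mathbf P^x(\text{hit }Q_A)$. To end in $B(\xi,r)$ the walk must cross a shell around it; on the shell we use the box lemma.

**Step 1: $u\le Ch$ on the shell $\{\frac52r\le|x-\xi|\le3r\}$.** Let $S_k=\{x\in\Omega:\frac52r-2^{-k}r\le|x-\xi|<3r+2^{-k}r\}$. These sets are nested, lie in $B(\xi,4r)$, and have the separation required in Lemma 7. If the walk stays in $S_0$ forever, then $|X_\infty-\xi|\ge\frac32r$. Hence for $\tau$ at most the exit time of $S_0$, paths with $\tau=\infty$ contribute nothing to $u(x)$, and $u(x)=\mathbf E^x[u(X_\tau);\tau<\infty]$. Since $\delta(A)>\rho/M=r/(2M)$, Lemma 7 with $b=\frac1{2M}$ applies.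

**Step 2: the walk enters $B(\xi,3r)$ on the shell or at a comparably deep point.** Let $\sigma=\inf\{n:|X_n-\xi|<3r\}$. Under $\mathbf P^{w_0}$, $\sigma\ge1$, since $|w_0-\xi|\ge\delta(w_0)\ge16\rho=8r$. Suppose $\sigma<\infty$. If $\delta(X_\sigma)<\frac{(1-\theta)r}2$, then $\delta(X_{\sigma-1})<\frac r2$, because $\delta(X_\sigma)\ge(1-\theta)\delta(X_{\sigma-1})$. So the last jump is shorter than $\frac r2$, $|X_\sigma-\xi|\ge\frac52r$, and $u(X_\sigma)\le Ch(X_\sigma)$ by Step 1. If $\delta(X_\sigma)\ge\frac{(1-\theta)r}2$, then $h(X_\sigma)\ge c$ by (4), so again $u(X_\sigma)\le1\le Ch(X_\sigma)$.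

**Step 3: conclude.** Since $\{X_\infty\in B(\xi,r)\}\subset\{\sigma<\infty\}$ and $Ph\le h$,
$$u(w_0)=\mathbf E^{w_0}[u(X_\sigma);\sigma<\infty]\le C\,\mathbf E^{w_0}[h(X_\sigma);\sigma<\infty]\le Ch(w_0).\qquad\square$$

## 12. Summation over rings: proof of the kernel bound

Let $w\in\Omega$ with $R=\delta(w)<r_1$. Put $\rho_j=2^jR$ and $J=\max\{j:\rho_j\le r_2\}$; then $J\ge2$ since $4R<r_2$. Let $A_j=A_{\rho_j}(\hat w)$ for $1\le j\le J$ and $A_{J+1}=w_0$. Define
$$q_j=\min\{1,R^{d-2}g(w,A_j)\},\qquad 1\le j\le J+1.$$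
Then
$$q_j\ge c\,2^{-A_1j}.\tag{9}$$
This is (6) for $g(A_j,w)=g(w,A_j)$. Indeed $\min(\delta(A_j),R)\ge R/M$. Moreover $|A_j-w|\le\rho_j+R$ for $j\le J$, and $|w_0-w|\le\operatorname{diam}\Omega\le C\rho_{J+1}$, because $\rho_{J+1}>r_2$.

Partition $\partial\Omega$ into $Z_1=\{|\zeta-\hat w|<\rho_2\}$, $Z_j=\{\rho_j\le|\zeta-\hat w|<\rho_{j+1}\}$ for $2\le j\le J$, and $Z_{J+1}=\{|\zeta-\hat w|\ge\rho_{J+1}\}$.

**Lemma 12 (the kernel on a ring).** $R^{d-2}g(w,w_0)\,k(w,\zeta)\le C2^{-j\alpha_0}q_j$ for $\zeta\in Z_j$, $1\le j\le J+1$.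

*Proof.* In each case apply Lemma 9 at $\zeta$ with $p=w$, $p'=w_0$ and a radius $r\le r_2$ given below; note $|w_0-\zeta|\ge\delta(w_0)\ge16r_2\ge16r$. Letting $y\to\zeta$, with $A'=A_r(\zeta)$,
$$k(w,\zeta)\le C\,\frac{g(w,A')}{g(w_0,A')}.\tag{10}$$

**Case $2\le j\le J$.** Take $r=\rho_j/32$. Then $|w-\zeta|\ge\rho_j-R\ge\frac34\rho_j\ge16r$.

*Numerator.* $|A'-w|\ge15r\ge cR$, so $g(w,A')\le CR^{2-d}$ by Lemma 2. Also $|A'-A_j|\le4\rho_j$, and both points are at distance at least $c\rho_j$ from $\partial\Omega$. Since $\delta(A')<r$ and $|A'-w|\ge15r$, $g(w,\cdot)$ is harmonic in $B(A',\delta(A')/4)$, and (5) gives $g(w,A')\le Cg(w,A_j)$. Together, $R^{d-2}g(w,A')\le Cq_j$.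

*Denominator.* Since $\delta(A_j)<\rho_j\le r_2$ and $|A_j-w_0|\ge|\hat w-w_0|-\rho_j\ge15r_2$, $g(w_0,\cdot)$ is harmonic in $B(A_j,\delta(A_j)/4)$, and (5) gives $g(w_0,A')\ge cg(w_0,A_j)$. So $R^{d-2}k(w,\zeta)\le Cq_j/g(w_0,A_j)$.

*The factor $g(w,w_0)$.* By Lemma 8 at $\hat w$ with radius $\rho_j$ and pole $w_0$, $g(w_0,\cdot)\le Cg(w_0,A_j)$ on $\Omega\cap B(\hat w,4\rho_j)$. Lemma 1 with $t=4\rho_j$ gives $g(w,w_0)\le C2^{-j\alpha_0}g(A_j,w_0)$. Multiply.

**Case $j=1$.** Take $r=R/32$; $|w-\zeta|\ge R\ge16r$. Lemma 2 gives $g(w,A')\le CR^{2-d}$. As $|w-w_0|\ge\delta(w_0)-R>R$, $g(w_0,\cdot)$ is harmonic in $B(w,R/4)$; also $|A'-w|\le r+4R+R$ and both points are at distance at least $cR$ from $\partial\Omega$, so (5) gives $g(w_0,A')\ge cg(w_0,w)$. By (10) the left side of the lemma is at most $C$, and $q_1\ge c$ by (9).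

**Case $j=J+1$.** Here $|\zeta-\hat w|>r_2$. Take $r=r_2/32$; $|w-\zeta|\ge r_2-R\ge16r$. By (6), $g(w_0,A')\ge c$. As $\delta(A')<r$ and $|A'-w|\ge15r$, (5) gives $g(w,A')\le Cg(w,w_0)$, and Lemma 2 gives $g(w,A')\le CR^{2-d}$. So $R^{d-2}k(w,\zeta)\le Cq_{J+1}$, and the left side of the lemma is at most $Cq_{J+1}g(w,w_0)$. By Lemma 1 at $\hat w$ with $t=\delta(w_0)/2$ and Lemma 2 for $g(\cdot,w_0)$, $g(w,w_0)\le CR^{\alpha_0}\le C2^{-(J+1)\alpha_0}$, because $2^{J+1}R=\rho_{J+1}\le2r_2$. $\square$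

**Proof of Proposition 5.**

**Step 1: the mass of a ring.** For $j\le J$, $Z_j\subset B(\hat w,2\rho_j)$, so Lemma 11 gives $\mu(Z_j)\le C\,\mathbf P^{w_0}(\text{hit }Q_{A_j})$. For $j=J+1$ the latter probability is $1$, since $A_{J+1}=w_0$, and $\mu(Z_{J+1})\le1$.

**Step 2: from $Q_{A_j}$ to $Q_w$.** For $x\in Q_{A_j}$ we claim
$$\mathbf P^x(\text{hit }Q_w)\ge c\,q_j^{1+\kappa}2^{-j\kappa\gamma}.$$
If $w\in B(A_j,\delta(A_j)/4)$, then $|x-w|<\frac38\delta(A_j)\le\frac37\delta(x)<\theta'\delta(x)$, so $x\in N_w$ and the probability is at least $c$ by Lemma 10. Otherwise $g(\cdot,w)$ is harmonic in $B(A_j,\delta(A_j)/4)$, so $g(x,w)\ge cg(A_j,w)$ by Harnack; moreover $\delta(x)\le C2^jR$, and Lemma 10 applies. By the strong Markov property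
$$\mathbf P^{w_0}(\text{hit }Q_{A_j})\le C\,q_j^{-1-\kappa}2^{j\kappa\gamma}\,\mathbf P^{w_0}(\text{hit }Q_w).$$

**Step 3: sum over the rings.** With Lemma 12, Steps 1 and 2, (9), and $\gamma\le1$,
$$R^{d-2}g(w,w_0)U(w)\le C\sum_j2^{-j\alpha_0}q_j\,\mu(Z_j)\le C\sum_j2^{-j\alpha_0}q_j^{-\kappa}2^{j\kappa\gamma}\,\mathbf P^{w_0}(\text{hit }Q_w)\le C\sum_j2^{-j\alpha_0+j\kappa(A_1+1)}\,\mathbf P^{w_0}(\text{hit }Q_w).$$
Note how the full factor $q_j$ from the kernel cancels the main part of the hitting loss; only $q_j^{-\kappa}\le C2^{j\kappa A_1}$ remains. Since $\kappa(A_1+1)\le\alpha_0/2$, the sum is bounded. This proves Proposition 5, and with Section 7 it completes the proof of Theorem 1. $\blacksquare$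

## 13. Dimension of the good set and integrals over cones: proof of Theorem 2

**Part 1.** Let $\kappa\in(0,\kappa_0]$ (so $\kappa<1$, as $\kappa_0\le\alpha_0/4$), and let $P$ and $\mu$ be as in Section 7. The point is that $\mu$ is almost as spread out as $\omega$:
$$\mu(B(\xi,r))\le C\,\omega(B(\xi,r))^{1-2\kappa},\qquad\xi\in\partial\Omega,\ 0<r\le r_2.\tag{11}$$
Let $A=A_r(\xi)$. By Lemma 11, $\mu(B(\xi,r))\le C\,\mathbf P^{w_0}(\text{hit }Q_A)$.

**Step 1: an upper bound for hitting, by the same trick with the exponent on the other side.** Let $f=g_A^{1-\kappa}s^\kappa$. By Hölder, $P_0g_A\le g_A$, Lemma 3, and $(1-2c_0)^\kappa\le1-2c_0\kappa$,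
$$Pf\le(1+c_0\kappa)(P_0g_A)^{1-\kappa}(P_0s)^\kappa\le(1+c_0\kappa)(1-2c_0\kappa)f\le f .$$
On $Q_A$, $f\ge cr^{(2-d)(1-\kappa)}r^{\kappa\gamma}$ by Lemma 2 and (1), since $r/M<\delta(A)<r$. As $s(w_0)\le C$, (3) gives
$$\mathbf P^{w_0}(\text{hit }Q_A)\le C\big(r^{d-2}g(w_0,A)\big)^{1-\kappa}r^{-\kappa\gamma}.$$

**Step 2: compare $g(w_0,A)$ with harmonic measure.** We show $r^{d-2}g(w_0,A)\le C\omega(B(\xi,r))$. Lemma 1 applied to $\omega^x(\partial\Omega\setminus B(\xi,r))$ gives $\omega^x(B(\xi,r))\ge\frac12$ for $x\in\Omega$ with $|x-\xi|\le cr$, in particular at a corkscrew point of scale $cr$. Then (5) gives $\omega^x(B(\xi,r))\ge c$ on $Q_A$, hence on $\overline{Q_A}$, while $r^{d-2}g_A\le C$ on $\partial Q_A$ by Lemma 2. At $\partial\Omega$, $g_A$ tends to $0$. The maximum principle in $\Omega\setminus\overline{Q_A}\ni w_0$ gives the claim.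

**Step 3: $\omega(B(\xi,r))\le Cr^{d-2+\alpha_0}$.** The law of $X_\infty$ under $\mathbf P_0^{w_0}$ is $\omega$, because the harmonic extension of a continuous boundary function, evaluated along the walk, is a bounded $P_0$-martingale that converges to the boundary function at $X_\infty$. So Lemma 11 for $P_0$, then (3) for the superharmonic function $g_A$ with Lemma 2, give $\omega(B(\xi,r))\le C\,\mathbf P_0^{w_0}(\text{hit }Q_A)\le Cr^{d-2}g(w_0,A)$. By Lemma 1 at $\xi$ with $t=\delta(w_0)/2$ and Lemma 2 for $g(\cdot,w_0)$, $g(w_0,A)\le Cr^{\alpha_0}$.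

**Step 4: combine.** By Step 3 and $\gamma=\alpha_0/4$, $r^{-\kappa\gamma}\le C\omega(B(\xi,r))^{-\kappa\gamma/(d-2+\alpha_0)}\le C\omega(B(\xi,r))^{-\kappa/4}$. With Steps 1 and 2, $\mu(B(\xi,r))\le C\omega(B(\xi,r))^{1-\kappa-\kappa/4}$. As $\omega\le1$, this proves (11).

**Step 5: covers of $E$.** Given $\lambda$, take $\kappa=\min(\kappa_0,\lambda/2)$ and $\Lambda=2C_\kappa$, with $C_\kappa$ from (8). By (8) and Chebyshev's inequality $\mu(E)\ge\frac12$; in particular $E\ne\emptyset$. Let balls $B(\xi_i,r_i)$ cover $E$. If some $r_i>r_2$, then $\omega(B(\xi_i,r_i))\ge\omega(B(\xi_i,r_2))\ge c$, by Lemma 1 and (5) at the point $w_0$, as in Step 2. Otherwise (11) and $2\kappa\le\lambda$ give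
$$\tfrac12\le\sum_i\mu(B(\xi_i,r_i))\le C\sum_i\omega(B(\xi_i,r_i))^{1-2\kappa}\le C\sum_i\omega(B(\xi_i,r_i))^{1-\lambda}.$$

**Step 6: dimension.** In a cover of $E$ by small balls, those not centered on $\partial\Omega$ that meet $E\subset\partial\Omega$ may be replaced by balls of twice the radius centered on $\partial\Omega$. Insert $\omega(B(\xi,r))\le Cr^{d-2+\alpha_0}$ in Step 5: $\sum_ir_i^{(d-2+\alpha_0)(1-\lambda)}\ge c$ for all such covers, so $\dim_{\mathcal H}\{\mathcal I_v<\infty\}\ge\dim_{\mathcal H}E\ge(d-2+\alpha_0)(1-\lambda)$. Let $\lambda\to0$. If $\omega(B(\xi,r))\le C_\eta r^{d-1-\eta}$ for all $\eta>0$, the same argument gives $(d-1-\eta)(1-\lambda)$; let $\lambda,\eta\to0$. For the ball, harmonic measure has a bounded density with respect to surface measure, so $\omega(B(\xi,r))\le Cr^{d-1}$ and this applies.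

**Part 2.** Here a lower bound for the kernel in the cone is needed. Let $w\in\Gamma_a(\zeta)$ with $\delta(w)<r_1$, and put $r=\delta(w)/16$, $A'=A_r(\zeta)$. Then $w,w_0\notin B(\zeta,16r)$. Lemma 9 with the roles of $w$ and $w_0$ exchanged, and $y\to\zeta$, gives
$$k(w,\zeta)\ge c\,\frac{g(w,A')}{g(w_0,A')} .$$
Since $\delta(A')>\delta(w)/(16M)$ and $|A'-w|\le r+a\delta(w)$, (6) gives $g(w,A')=g(A',w)\ge c_a\delta(w)^{2-d}$. Since $|A'-w_0|\ge15r$ and $\delta(A')<r$, $g(w_0,\cdot)$ is harmonic in $B(A',\delta(A')/4)$, and (5) gives $g(w_0,A')\le C_ag(w_0,w)$. So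
$$k(w,\zeta)\,g(w,w_0)\ge c_a\,\delta(w)^{2-d},$$
and therefore $\int_{\Gamma_a(\zeta)\cap\Omega_1}V\,\delta^{1-d}\,dA\le C_a\int_{\Omega}V\,k(w,\zeta)\,\frac{g(w,w_0)}{\delta(w)}\,dA\le C_a\,\mathcal I_v(\zeta)$. On $\Omega_2$ we have $V\delta^{1-d}\le Cv(w_0)$ by Step 4 of Section 7 and $\delta\ge r_1$, and $\Omega$ has finite volume. Adding the two parts proves the claim. $\blacksquare$
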